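\title{The core of a lex-segment ideal generated in one degree}

\begin{abstract}
Let $L$ be a lex-segment ideal of height $g\ge 2$, generated in degree $\delta\ge 2$, in a polynomial ring in $d$ variables over a field of characteristic zero, and let $\mathfrak m$ be the ideal of the variables. We prove that the core of $L$, the intersection of all its reductions, equals $L\mathfrak m^{d(\delta-2)+g-\delta+1}$. This confirms a conjecture posed in work of Fouli, Monta\~no, Polini and Ulrich. One inclusion comes from a Koszul complex on a log resolution, whose cohomology is computed with multiplier ideals of monomial ideals. The other comes from deforming a reduction and reading the result in the top local cohomology of the canonical module of a normal semigroup ring.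
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $I$ be an ideal of a Noetherian ring. An ideal $J\subseteq I$ is a \emph{reduction} of $I$ if $I$ is integral over $J$, equivalently if $JI^n=I^{n+1}$ for some $n\ge 0$. Then $J^kI^n=I^{n+k}$ for all $k$, so $J$ controls the high powers of $I$, often with far fewer generators. An ideal may have infinitely many reductions, none of them preferred. What they share is the \emph{core} of $I$, the intersection $\operatorname{core}(I)$ of all reductions of $I$. It equals $I$ exactly when $I$ has no proper reduction. To compute a core one needs two bounds of different nature: a candidate ideal must be shown to lie in \emph{every} reduction, and enough reductions must be found to cut the intersection down to the candidate.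

Throughout, $\Bbbk$ is a field of characteristic zero, $R=\Bbbk[x_1,\dots,x_d]=\bigoplus_{i\ge0}R_i$ has the standard grading, and $\mathfrak m=(x_1,\dots,x_d)$. For $v\in\mathbb N^d$ we write $x^v=x_1^{v_1}\cdots x_d^{v_d}$ and $|v|=v_1+\dots+v_d$. Both bounds can be seen for powers of $\mathfrak m$.

\begin{example}\label{ex:power}
Let $f_1,\dots,f_d$ be forms of degree $\delta$ such that $(f)=(f_1,\dots,f_d)$ is a reduction of $\mathfrak m^\delta$. One choice is $f_i=x_i^\delta$, because every monomial of degree $>d(\delta-1)$ is divisible by some $x_i^\delta$. The ideal $(f)$ contains a power of $\mathfrak m$, so $f_1,\dots,f_d$ is a regular sequence, and the Hilbert series of $R/(f)$ is $(1+z+\dots+z^{\delta-1})^d$. Put $t=d(\delta-1)+1$. Then $(f)_t=R_t$, while $(f)_{t-1}$ is a hyperplane in $R_{t-1}$.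

Let $V\subseteq R_{t-1}$ be the intersection of these hyperplanes over all such $f$. It is stable under $\mathrm{GL}_d(\Bbbk)$. Stability under the diagonal matrices shows that $V$ is spanned by monomials. If $x^v\in V$, substitute $x_l+cx_1$ for $x_l$ ($l\ge2$); the result is a polynomial in $c$ with values in $V$ and leading coefficient $x_1^{t-1}$. So $V$ contains $x_1^{t-1}$, and hence the $(t-1)$-st power of every linear form. The polarization identity
\begin{equation}\label{eq:polar}
m!\,b_1\cdots b_m=\sum_{S\subseteq\{1,\dots,m\}}(-1)^{m-|S|}\Big(\sum_{i\in S}b_i\Big)^{m}\qquad(m\ge1),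
\end{equation}
valid in every commutative ring, shows that in characteristic zero these powers span $R_{t-1}$, which is impossible. Hence $V=0$, and the ideals $(f)$ intersect in $\mathfrak m^{t}$.
\end{example}

Order the monomials of a fixed degree lexicographically with $x_1>\dots>x_d$: thus $x^v>x^w$ if $v_i>w_i$ at the first index $i$ where $v$ and $w$ differ. For a homogeneous ideal $I$, let $L_i$ be the span of the $\dim_\Bbbk I_i$ largest monomials of degree $i$. Then $L=\bigoplus_iL_i$ is an ideal, and the ideals obtained in this way are the \emph{lex-segment ideals}. They are the monomial ideals $L$ that contain, along with a monomial, all larger monomials of the same degree (take $I=L$). By construction, every Hilbert function of a homogeneous ideal is that of a lex-segment ideal. We say that $L$ is \emph{generated in degree $\delta$} if all its minimal monomial generators have degree $\delta$. Such an $L$ is determined by the smallest monomial $u$ of $L_\delta$; the choice $u=x_d^\delta$ gives $\mathfrak m^\delta$.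

What should replace $\mathfrak m^{d(\delta-1)+1}$ when the height $g$ of $L$ is smaller than $d$? A count in $\Bbbk[x,y,z]$ with $\delta=2$ gives a hint. Three quadrics span at most a $9$-dimensional space of cubics. For $L=\mathfrak m^2$ this is one short of $\dim R_3=10$, and one has to wait until degree $4$. For the lex-segment ideal $L=(x,y)\mathfrak m$ of height $2$, the cubic $z^3$ is missing from $L$, so $\dim L_3=9$, and three quadrics in $L$ can fill $L$ in degree $3$. One is led to guess that the core of $L$ is again a truncation of $L$, in a degree that drops by one for each unit of height that is lost. This is the content of a conjecture posed in \cite{FMPU}, which we prove. For integers $\delta\ge2$ and $2\le g\le d$ put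
\begin{equation}\label{eq:jt}
j=d(\delta-2)+g-\delta+1=(d-1)(\delta-2)+g-1\ge1,\qquad t=\delta+j=d(\delta-1)+1-(d-g).
\end{equation}
If an ideal $L$ is generated in degree $\delta$, then $L\mathfrak m^{j}=(L_t)=\bigoplus_{i\ge t}L_i=L\cap\mathfrak m^t$.

\begin{theorem}\label{thm:main}
Let $\Bbbk$ be a field of characteristic zero, and let $L\subseteq R=\Bbbk[x_1,\dots,x_d]$ be a lex-segment ideal of height $g\ge2$ generated in degree $\delta\ge2$. Then
\[
\operatorname{core}(L)=L\,\mathfrak m^{\,d(\delta-2)+g-\delta+1}.
\]
\end{theorem}

The formula is known to hold when $\delta=2$, when $g=d$, and when $d\le3$; our proof does not use these cases. Note that the exponent depends on $u$ only through the height $g$.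

As in Example~\ref{ex:power}, the reductions generated by $d$ forms of degree $\delta$ carry the essential information. Let
\[
U=\{f=(f_1,\dots,f_d)\in L_\delta^{\oplus d}:\ (f)=(f_1,\dots,f_d)\text{ is a reduction of }L\}.
\]
The proof of Theorem~\ref{thm:main} gives the following complements.

\begin{theorem}\label{thm:compl}
Let $\Bbbk$ have characteristic zero. In \textup{(1)} and \textup{(2)}, let $L$, $g$, $\delta$ be as in Theorem~\ref{thm:main}; in \textup{(1)}--\textup{(3)}, let $j$ be as in \eqref{eq:jt}.
\begin{enumerate}
\item[(1)] For every $f\in U$ we have $L\mathfrak m^{j}\subseteq(f)$ and $L\mathfrak m^{j-1}\not\subseteq(f)$.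
\item[(2)] For $f$ in a dense Zariski-open subset of $U$, $\operatorname{core}(L)$ is the largest monomial ideal contained in $(f)$.
\item[(3)] If $L'$ is any monomial ideal generated in degree $\delta\ge2$ with $(x_1,\dots,x_{g-1})\mathfrak m^{\delta-1}+(x_g^\delta)\subseteq L'$, where $2\le g\le d$, then $\operatorname{core}(L')\subseteq L'\mathfrak m^{j}$.
\item[(4)] Let $L\ne0$ be a lex-segment ideal generated in degree $\delta\ge1$, with no condition on the height. Write its smallest monomial of degree $\delta$ as $u=x_1^{\alpha}u''$ with $x_1\nmid u''$, and let $\delta''=\deg u''$. If $\delta''\le1$, then $\operatorname{core}(L)=L$. If $\delta''\ge2$, let $g''\ge2$ be the least index of a variable dividing $u''$; then $\operatorname{core}(L)=L\,\mathfrak m^{\,d(\delta''-2)+g''-\delta''+1}$.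
\end{enumerate}
\end{theorem}

When $g<d$, the forms $f_1,\dots,f_d$ have common zeros in $\mathbb P^{d-1}$ and are not a regular sequence, so both halves of Example~\ref{ex:power} need a substitute. For the inclusion $L\mathfrak m^j\subseteq\operatorname{core}(L)$ we blow up $\mathbb P^{d-1}$ until the $f_i$ become sections of a line bundle without common zeros. Their Koszul complex is then exact, and what remains is a vanishing statement for explicit monomial ideals (Sections~\ref{sec:sat}--\ref{sec:koszul}). For the inclusion $\operatorname{core}(L)\subseteq L\mathfrak m^j$ we move to a ring in which $f_1,\dots,f_d$ is a system of parameters, and we replace the action of $\mathrm{GL}_d$ by deformations of $f$ inside $U$ (Section~\ref{sec:upper}). Section~\ref{sec:fiber} sets up $U$, and Section~\ref{sec:example} carries out both arguments for $L=(x,y)\mathfrak m$. Section~\ref{sec:compl} proves Theorem~\ref{thm:compl} and discusses the hypotheses.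

\section{The fiber ring and reductions generated by $d$ forms}\label{sec:fiber}

We first read off the height of $L$ from $u$.

\begin{lemma}\label{lem:height}
Let $L\neq0$ be a lex-segment ideal generated in degree $\delta\ge1$, and let $u$ be the smallest monomial of $L_\delta$. The height $g$ of $L$ is the least index of a variable dividing $u$, and
\begin{equation}\label{eq:contain}
(x_1,\dots,x_{g-1})\mathfrak m^{\delta-1}+(x_g^\delta)\subseteq L .
\end{equation}
\end{lemma}

\begin{proof}
Let $p$ be the least index of a variable dividing $u$. A monomial of degree $\delta$ in $x_{p+1},\dots,x_d$ alone is smaller than $u$, so $L\subseteq(x_1,\dots,x_p)$. A monomial of degree $\delta$ divisible by some $x_i$ with $i<p$ is larger than $u$, and $x_p^\delta\ge u$. This gives \eqref{eq:contain} with $p$ in place of $g$. In particular $x_1^\delta,\dots,x_p^\delta\in L$, so the radical of $L$ is $(x_1,\dots,x_p)$ and $g=p$.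
\end{proof}

Whether forms of degree $\delta$ generate a reduction is decided in the subalgebra $F=\Bbbk[L_\delta]\subseteq R$. We grade it by $F=\bigoplus_nF_n$, where $F_n\subseteq R_{n\delta}$ is the span of the products of $n$ elements of $L_\delta$. Since $L^n$ is generated by $F_n=(L^n)_{n\delta}$, we have $F\cong\bigoplus_nL^n/\mathfrak mL^n$, the \emph{fiber ring} of $L$. We use two standard facts about an infinite field $\Bbbk$. First, Noether normalization: if a graded algebra $A$ of dimension $d$ is generated over $\Bbbk$ by finitely many elements of degree one, then $A$ is a finite module over a subalgebra generated by $d$ elements of $A_1$. Second, a nonempty Zariski-open subset of $\Bbbk^N$ is dense and irreducible, so a polynomial vanishing on it is zero.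

\begin{lemma}\label{lem:fiber}
Let $L$ be a monomial ideal generated in degree $\delta\ge2$ that satisfies \eqref{eq:contain} with $2\le g\le d$. Then $\dim F=d$. For $f\in L_\delta^{\oplus d}$ the following are equivalent: \textup{(i)} $f\in U$; \textup{(ii)} $F_{n+1}=\sum_if_iF_n$ for some $n$; \textup{(iii)} $F$ is a finite $\Bbbk[f_1,\dots,f_d]$-module. The set $U$ is a nonempty Zariski-open subset of $L_\delta^{\oplus d}$.
\end{lemma}

\begin{proof}
Since $g\ge2$ and $\delta\ge2$, the monomials $x_1^\delta,\ x_1^{\delta-1}x_2,\dots,x_1^{\delta-1}x_d$ lie in $x_1\mathfrak m^{\delta-1}\subseteq L$. Their exponent vectors are linearly independent, so they are algebraically independent, and $F\subseteq R$ has transcendence degree $d$.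

The ideals $(f)L^n\subseteq L^{n+1}$ are both generated in degree $(n+1)\delta$, where they equal $\sum f_iF_n$ and $F_{n+1}$. This proves (i)$\Leftrightarrow$(ii). If (ii) holds for $n$, multiplying by powers of $F_1$ shows that it holds for all larger $n$, so $F_0,\dots,F_n$ generate $F$ over $\Bbbk[f]$. Conversely, if $F$ is generated over $\Bbbk[f]$ by homogeneous elements of degree $\le n$, then (ii) holds for $n$. For each $n$, surjectivity of the linear map $F_n^{\oplus d}\to F_{n+1}$ given by $f$ is an open condition on $f$, so $U$ is a union of open sets. It is nonempty by Noether normalization and (iii).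
\end{proof}

\section{Three conics through a point}\label{sec:example}

Let $\Bbbk=\mathbb C$, $R=\mathbb C[x,y,z]$ and $L=(x,y)\mathfrak m=(x^2,xy,xz,y^2,yz)$. Here $d=3$, $g=\delta=2$, $j=1$ and $t=3$. We show that every $f\in U$ satisfies $(f)_3=L_3$, and that the spaces $(f)_2$ intersect in $0$.

\emph{Degree $3$.} The $f_i$ are conics through $p=[0:0:1]$. Let $\pi\colon X\to\mathbb P^2$ be the blowup of $p$, with exceptional curve $E$ and $H$ the pullback of a line, so that $\omega_X=\mathcal O_X(-3H+E)$. The ideal $L$ pulls back to the invertible sheaf $\mathcal O_X(-E)$, which can be canceled from the relation $(f)L^n=L^{n+1}$. Hence $f_1,f_2,f_3$ generate $\mathcal O_X(2H-E)$, and their Koszul complex is exact. Twisted so that it ends with the cubics through $p$, it reads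
\[
0\to\mathcal O_X(-3H+2E)\to\mathcal O_X(-H+E)^{3}\to\mathcal O_X(H)^{3}\to\mathcal O_X(3H-E)\to0 .
\]
On global sections the last map is $R_1^{3}\to L_3$, $(h_i)\mapsto\sum h_if_i$. Splitting the complex into two short exact sequences, we see that this map is onto if $H^1(\mathcal O_X(-H+E))=0$ and $H^2(\mathcal O_X(-3H+2E))=0$. By Serre duality these groups are dual to $H^1(\mathcal O_X(-2H))=H^1(\mathbb P^2,\mathcal O(-2))=0$ and to $H^0(\mathcal O_X(-E))=0$: no nonzero constant vanishes at $p$. For $\mathfrak m^2$ there is no blowup, and the second group is dual to $H^0(\mathbb P^2,\mathcal O)\neq0$. The base point imposes a vanishing condition on the dual group, and this is how the lost height lowers $t$ from $4$ to $3$. One degree lower, the second group is dual to $H^0(\mathcal O_X(H-E))$, the linear forms vanishing at $p$, and the argument stops.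

\emph{Degree $2$.} Suppose that $h\in L_2$ lies in the span of $f_1,f_2,f_3$ for all $f\in U$. Fix $f\in U$ and $b\in L_2$. For all but finitely many $s\in\mathbb C$ the triple $(f_1+sb,f_2,f_3)$ is in $U$, so
\[
h=z_1(s)(f_1+sb)+z_2(s)f_2+z_3(s)f_3 .
\]
The $f_i$ are linearly independent by Lemma~\ref{lem:fiber}(iii), so by Cramer's rule the $z_i(s)$ are rational functions regular at $s=0$, and $z_1(0)$ does not depend on $b$. The coefficient of $s$ gives $z_1(0)\,b\in\langle f_1,f_2,f_3\rangle$. As $b$ ranges over a space of dimension $5>3$, we get $z_1(0)=0$. Deforming $f_2$ and $f_3$ gives $z_2(0)=z_3(0)=0$, so $h=0$.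

In general the blowup is replaced by a log resolution, and the dual groups are cohomology groups of multiplier ideals. In the second argument the $z_i$ become forms of degree $j-1$, and the first-order term only says that $z_1(0)L_\delta\subseteq(f)$. We will need the terms of all orders, and a module in which an element killed by enough forms must vanish.

\section{The saturation of $L$ and reductions away from $\mathfrak m$}\label{sec:sat}

In Sections~\ref{sec:sat}--\ref{sec:koszul}, $L$ is as in Theorem~\ref{thm:main}. Projective geometry sees $L$ only up to its low-degree part, so we replace $L$ by a simpler ideal $K$ that agrees with it in degrees $\ge\delta$. Assume $g\le d-1$, and write $u=x_g^{a_g}\cdots x_d^{a_d}$ with $a_g\ge1$. Define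
\[
I_{d-1}=(x_{d-1}^{a_{d-1}}),\qquad I_k=x_k^{a_k}\big((x_k)+I_{k+1}\big)\quad(g\le k\le d-2),\qquad K=(x_1,\dots,x_{g-1})+I_g .
\]
Unwinding the recursion, $K$ is generated by $x_1,\dots,x_{g-1}$ and the monomials
\[
M_k=x_g^{a_g}\cdots x_{k-1}^{a_{k-1}}x_k^{a_k+1}\quad(g\le k\le d-2),\qquad M_{d-1}=x_g^{a_g}\cdots x_{d-1}^{a_{d-1}} .
\]
Each generator records one way for a monomial to be at least $u$. For $u=x_gx_d^{\delta-1}$ we get $K=(x_1,\dots,x_g)$, as in Section~\ref{sec:example}.

\begin{lemma}\label{lem:K}
If $g\le d-1$, then $L=K_{\ge\delta}$.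
\end{lemma}

\begin{proof}
Put $a_l=0$ for $l<g$, so $u=x^a$. Let $|v|=\delta$ and $x^v>u$, and let $k$ be the first index with $v_k\ne a_k$. Then $v_k>a_k$, and $k\le d-1$ because $|v|=|a|$. The monomial $x^v$ is divisible by $x_k$ if $k<g$ and by $M_k$ if $g\le k\le d-1$. Also $M_{d-1}\mid u$. So $L_\delta\subseteq K_\delta$.

Conversely, let $|v|=\delta$ and $x^v\in K$. If $x_k\mid x^v$ with $k<g$, or $M_k\mid x^v$ with $g\le k\le d-2$, then $v_k>a_k$ and $v_l\ge a_l$ for $l<k$; so $v$ exceeds $a$ at the first index where they differ, and $x^v>u$. If $M_{d-1}\mid x^v$, then $v_l\ge a_l$ for all $l\le d-1$; either one inequality is strict and $x^v>u$, or $v=a$. So $K_\delta=L_\delta$.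

Finally, $\deg M_{d-1}\le\delta$, and $\deg M_k=a_g+\dots+a_k+1\le\delta+1$ for $k\le d-2$. If equality holds, then $a_l=0$ for $l>k$, so $M_{d-1}\mid M_k$ and $M_k$ is redundant. Thus $K$ is generated in degrees $\le\delta$, and $K_{\ge\delta}=(K_\delta)=L$.
\end{proof}

The generators of $K$ do not involve $x_d$, so $x_d$ is a nonzerodivisor on $R/K$, and $K$ is the saturation $\bigcup_nL:\mathfrak m^n$.

A reduction $J$ of $L$ need not be homogeneous, so the inclusion $L\mathfrak m^j\subseteq J$ has to be checked at every maximal ideal $\mathfrak n$. At $\mathfrak n\ne\mathfrak m$ it reads $L_{\mathfrak n}\subseteq J_{\mathfrak n}$, so we must show that $L_{\mathfrak n}$ has no proper reduction. The following notion does this. An ideal $I=(z_1,\dots,z_m)$ of a Noetherian domain $A$ is of \emph{linear type} if the natural map $\operatorname{Sym}(I)\to\bigoplus_nI^n$ is an isomorphism. Equivalently, the kernel of $A[T_1,\dots,T_m]\to A[\tau]$, $T_i\mapsto z_i\tau$, is generated by forms that are linear in the $T_i$; this does not depend on the generators chosen.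

\begin{lemma}\label{lem:noreduction}
Let $I\subseteq A$ be of linear type, $\mathfrak n$ a maximal ideal of $A$, and $J\subseteq I$ an ideal with $J_{\mathfrak n}I_{\mathfrak n}^n=I_{\mathfrak n}^{n+1}$ for some $n$. Then $J_{\mathfrak n}=I_{\mathfrak n}$.
\end{lemma}

\begin{proof}
Symmetric algebras commute with base change, so $\bigoplus_sI_{\mathfrak n}^s/\mathfrak nI_{\mathfrak n}^s$ is the polynomial ring $S=\operatorname{Sym}_{A/\mathfrak n}(I_{\mathfrak n}/\mathfrak nI_{\mathfrak n})$. Let $W\subseteq S_1$ be the image of $J_{\mathfrak n}$. The hypothesis gives $WS_n=S_{n+1}$. If $W\ne S_1$, then $S/(W)$ is a polynomial ring in at least one variable and is nonzero in degree $n+1$, a contradiction. So $W=S_1$, and Nakayama's lemma gives $J_{\mathfrak n}=I_{\mathfrak n}$.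
\end{proof}

\begin{lemma}\label{lem:lintype}
Let $A$ be a Noetherian domain, $I=(z_1,\dots,z_m)\subseteq A$ an ideal of linear type, $0\ne y\in A$, and $x$ a new variable. Then $(y)$, $yI$, $IA[x]$ and $(x)+IA[x]$ are of linear type. Consequently the ideals $(x_1,\dots,x_i)\subseteq R$ and, for $g\le d-1$, the ideal $K$ are of linear type.
\end{lemma}

\begin{proof}
For $(y)$ the kernel is zero. A form $P$ of degree $s$ satisfies $P(yz)=y^sP(z)$, so $I$ and $yI$ have the same kernel. The kernel for $IA[x]$ is extended from that for $I$, since $A[x]$ is free over $A$.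

For $(x)+IA[x]$ consider $\varphi\colon A[x][T_0,\dots,T_m]\to A[x][\tau]$, $T_0\mapsto x\tau$, $T_i\mapsto z_i\tau$. It preserves the bigrading in which $A$ has degree $(0,0)$, $x$ has degree $(1,0)$, $T_0$ has degree $(1,1)$, and $T_1,\dots,T_m,\tau$ have degree $(0,1)$. So the kernel is spanned by bihomogeneous elements. An element of bidegree $(n,s)$ has the form $\sum_rx^rT_0^{n-r}P_r$ with $\max(0,n-s)\le r\le n$ and $P_r\in A[T_1,\dots,T_m]$ homogeneous of degree $s-n+r$. If $r>\max(0,n-s)$, then $r\ge1$ and $\deg P_r\ge1$; write $P_r=\sum_iT_iH_i$. Modulo the linear elements $xT_i-z_iT_0$ of the kernel, $x^rT_0^{n-r}P_r$ can be replaced by $x^{r-1}T_0^{n-r+1}\sum_iz_iH_i$. Repeating this, a kernel element reduces to a single term with $r=\max(0,n-s)$. If $s\ge n$, the term is $T_0^nP$, and $\varphi(T_0^nP)=x^n\tau^nP(z\tau)=0$ forces $P(z\tau)=0$; so $P$ lies in the ideal generated by the linear relations of $I$. If $s<n$, the term is $c\,x^{n-s}T_0^s$ with $c\in A$, and its image $c\,x^n\tau^s$ vanishes only if $c=0$.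

To obtain $K$, start with the principal ideal $I_{d-1}\subseteq\Bbbk[x_{d-1}]$, alternately add the new variable $x_k$ and multiply by $x_k^{a_k}$ for $k=d-2,\dots,g$, then add $x_{g-1},\dots,x_1$, and extend to $R$. The ideal $(x_1,\dots,x_i)$ arises from $(x_1)$ by adding variables and extending.
\end{proof}

\begin{proposition}\label{prop:away}
Let $J$ be a reduction of $L$ and $\mathfrak n\ne\mathfrak m$ a maximal ideal of $R$. Then $J_{\mathfrak n}=L_{\mathfrak n}$.
\end{proposition}

\begin{proof}
Let $JL^n=L^{n+1}$. If $g=d$, then $u=x_d^\delta$ and $L=\mathfrak m^\delta$, so $L_{\mathfrak n}=R_{\mathfrak n}$ and $J_{\mathfrak n}=R_{\mathfrak n}$. If $g\le d-1$, then $\mathfrak m^\delta K\subseteq L\subseteq K$ by Lemma~\ref{lem:K}, so $L_{\mathfrak n}=K_{\mathfrak n}$, and Lemmas~\ref{lem:noreduction} and~\ref{lem:lintype} apply.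
\end{proof}

\section{The Newton polyhedron of $K$}\label{sec:newton}

Assume $g\le d-1$. The multiplier ideals of the powers of $K$ are determined by lattice points in a polyhedron, which we now describe. The \emph{Newton polyhedron} $NP(I)$ of a nonzero monomial ideal $I$ is the convex hull of the exponent vectors of the monomials in $I$. If $x^{w_1},\dots,x^{w_m}$ generate $I$ and $\rho>0$, then
\begin{equation}\label{eq:weights}
y\in\rho\,NP(I)\iff y\ge\textstyle\sum_\mu c_\mu w_\mu\ \text{ coordinatewise, for some }c_\mu\ge0\text{ with }\sum_\mu c_\mu=\rho .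
\end{equation}
In particular $\rho\,NP(I)$ is stable under adding vectors with nonnegative entries, and so is its interior.

By \eqref{eq:weights}, to test whether $y\in i\,NP(K)$ we must distribute a total weight $i$ among the generators of $K$ without exceeding the budget $y$. A greedy strategy works. The generators $x_1,\dots,x_{g-1}$ absorb weight $y_1+\dots+y_{g-1}$, and weight $\rho_g$ remains. All other generators are divisible by $x_g^{a_g}$, which costs $a_g\rho_g$ in coordinate $g$; the excess $\varepsilon_g$ in that coordinate can be spent on $M_g$; and so on. Accordingly, for $y\in\mathbb R^d$ and an integer $i\ge1$ define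
\begin{equation}\label{eq:recursion}
\rho_g=i-(y_1+\dots+y_{g-1}),\qquad \varepsilon_k=y_k-a_k\rho_k,\qquad \rho_{k+1}=\rho_k-\varepsilon_k\qquad(g\le k\le d-1).
\end{equation}
Each $\varepsilon_k$ is an affine function of $y_1,\dots,y_k$ with integer coefficients, in which $y_k$ has coefficient $1$.

\begin{lemma}\label{lem:NP}
$i\,NP(K)=\{y\in\mathbb R^d_{\ge0}:\ \varepsilon_k(y)\ge0\ \text{ for }g\le k\le d-1\}$.
\end{lemma}

\begin{proof}
For $\rho\in\mathbb R$ let $N(\rho;I)$ be $\rho\,NP(I)$ if $\rho>0$ and the whole nonnegative orthant if $\rho\le0$. We need two rules.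

(a) \emph{If $x$ is a new variable with coordinate $p$, then $(p,y)\in N(\rho;(x)+I)$ if and only if $p\ge0$ and $y\in N(\rho-p;I)$.} Both sides require $(p,y)\ge0$. If $p\ge\rho$, nothing else is required on either side (for $\rho>0$, put all the weight on $x$). Let $0\le p<\rho$. If $y\in(\rho-p)NP(I)$, put weight $p$ on $x$. Conversely, if the weights in \eqref{eq:weights} are $\sigma$ on $x$ and $c_\mu$ on the generators of $I$, then $\sigma\le p$, so $\sum c_\mu=\rho-\sigma\ge\rho-p>0$. Scaling the $c_\mu$ by $(\rho-p)/(\rho-\sigma)\le1$ shows that $y\in(\rho-p)NP(I)$.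

(b) \emph{If $\rho>0$, then $\rho\,NP(x_k^aI)$ is the translate of $\rho\,NP(I)$ by $\rho a$ in coordinate $k$.} This is immediate from \eqref{eq:weights}.

Fix $y\ge0$ and view $I_k$ in $\Bbbk[x_k,\dots,x_{d-1}]$. We show by descending induction on $k$ that $(y_k,\dots,y_{d-1})\in N(\rho_k;I_k)$ if and only if $\varepsilon_l\ge0$ for $k\le l\le d-1$. If $\rho_k\le0$, the left side holds by definition; so does the right side, because $\rho_l\le0$ implies $\varepsilon_l\ge y_l\ge0$ and $\rho_{l+1}\le\rho_l\le0$. Let $\rho_k>0$. For $k=d-1$ both sides say $y_{d-1}\ge a_{d-1}\rho_{d-1}$. For $k\le d-2$, rule (b) turns the left side into $(\varepsilon_k,y_{k+1},\dots,y_{d-1})\in N(\rho_k;(x_k)+I_{k+1})$, and rule (a) turns this into $\varepsilon_k\ge0$ and $(y_{k+1},\dots,y_{d-1})\in N(\rho_{k+1};I_{k+1})$. This completes the induction. Finally, applying (a) to $x_1,\dots,x_{g-1}$, and noting that $x_d$ occurs in no generator of $K$, we see that $y\in i\,NP(K)$ if and only if $(y_g,\dots,y_{d-1})\in N(\rho_g;I_g)$.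
\end{proof}

Let $\mathbf 1=(1,\dots,1)$. For $i\ge1$ let $\mathfrak a_i\subseteq R$ be the span of the monomials $x^v$ with $v+\mathbf1\in\operatorname{int}(i\,NP(K))$. It is an ideal, since the interior is stable under adding nonnegative vectors. A set defined by finitely many inequalities $\ell\ge0$, with $\ell$ affine and nonconstant, has as interior the set where all inequalities are strict. At $y=v+\mathbf1$ the inequalities $y_l>0$ hold, and the $\varepsilon_k$ are integers. Hence
\begin{equation}\label{eq:member}
x^v\in\mathfrak a_i\iff\varepsilon_k(v+\mathbf1)\ge1\ \text{ for }g\le k\le d-1 .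
\end{equation}

\begin{example}\label{ex:a}
If $K=(x_1,\dots,x_g)$, then $\varepsilon_g=y_1+\dots+y_g-i$ and $\varepsilon_k=y_k$ for $k>g$, so $\mathfrak a_i=(x_1,\dots,x_g)^{i-g+1}$ for $i\ge g-1$. If $d=4$ and $u=x_2x_3x_4^{\delta-2}$, then $K=(x_1,x_2^2,x_2x_3)$, $\varepsilon_2=y_1+y_2-i$ and $\varepsilon_3=2y_1+y_2+y_3-2i$. So $\mathfrak a_1=R$; $\mathfrak a_2$ is given by $v_1+v_2\ge1$ and $2v_1+v_2+v_3\ge1$, so $\mathfrak a_2=(x_1,x_2)$; and $\mathfrak a_3$ is given by $v_1+v_2\ge2$ and $2v_1+v_2+v_3\ge3$, so $\mathfrak a_3=(x_1^2,x_1x_2,x_2^3,x_2^2x_3)$. The variable $x_3$ occurs in $K$ but enters $\mathfrak a_i$ only at $i=3$.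
\end{example}

The pattern of the example is general, and it is all that we need to know about $\mathfrak a_i$.

\begin{lemma}\label{lem:a}
\begin{enumerate}
\item[(a)] $\mathfrak a_i=R$ for $1\le i\le g-1$.
\item[(b)] For $g\le i\le d-1$, $\mathfrak a_i$ is generated by monomials in $x_1,\dots,x_i$. Hence $\mathfrak a_i=R$ or $\operatorname{depth}R/\mathfrak a_i\ge d-i$.
\item[(c)] $\mathfrak a_{d-1}$ contains no nonzero form of degree $<d-g$.
\end{enumerate}
\end{lemma}

\begin{proof}
Evaluate \eqref{eq:recursion} at $y=v+\mathbf1$, and put $P=v_1+\dots+v_{g-1}$, so that $\rho_g=i-g+1-P$. Two observations: if $\varepsilon_k\ge1$, then $\rho_{k+1}\le\rho_k-1$; and if $\rho_k\le0$, then $\varepsilon_k\ge y_k\ge1$, so $\rho_{k+1}\le0$ and inductively $\varepsilon_l\ge1$ for all $l\ge k$.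

(a) Here $\rho_g\le0$ for every $v$.

(b) If $\varepsilon_g,\dots,\varepsilon_i\ge1$, then $\rho_{i+1}\le\rho_g-(i-g+1)=-P\le0$, so $\varepsilon_k\ge1$ for all $k>i$. Thus membership of $x^v$ in $\mathfrak a_i$ is decided by $\varepsilon_g,\dots,\varepsilon_i$, which depend only on $v_1,\dots,v_i$. If $\mathfrak a_i\ne R$, then $R/\mathfrak a_i$ is a polynomial ring in $x_{i+1},\dots,x_d$ over a nonzero graded ring, and these $d-i$ variables form a regular sequence.

(c) For $i=d-1$ the condition $\varepsilon_g\ge1$ reads $v_g\ge a_g(d-g-P)$. If $P<d-g$, then $a_g\ge1$ gives $v_g\ge d-g-P$. In any case $|v|\ge P+v_g\ge d-g$.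
\end{proof}

\section{A Koszul complex on a log resolution}\label{sec:koszul}

We now prove that every $f\in U$ fills $L$ in degree $t$, and deduce one half of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:fill}
For every $f\in U$ we have $L_t=\sum_if_iR_j$.
\end{proposition}

For $g=d$ this is the equality $(f)_t=R_t$ of Example~\ref{ex:power}. So let $g\le d-1$; then $d\ge3$. We may assume $\Bbbk=\mathbb C$. Indeed, let $\Bbbk_0$ be the field generated over $\mathbb Q$ by the coefficients of $f$. The spaces $F_n$, $R_j$, $L_t$ have monomial bases independent of the field. By Lemma~\ref{lem:fiber}(ii), hypothesis and conclusion say that the maps $F_n^{\oplus d}\to F_{n+1}$ (for some $n$) and $R_j^{\oplus d}\to L_t$ are onto; these are rank conditions on matrices over $\Bbbk_0$, unchanged under field extension. Being finitely generated over $\mathbb Q$, the field $\Bbbk_0$ embeds in $\mathbb C$.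

\subsection*{Multiplier ideals} Let $Y$ be a smooth complex variety and $\mathfrak b\ne0$ an ideal sheaf on $Y$. A \emph{log resolution} of $\mathfrak b$ is a projective birational morphism $\pi\colon X\to Y$ with $X$ smooth, such that $\mathfrak b\mathcal O_X=\mathcal O_X(-E)$ for an effective divisor $E$ and the union of $E$ with the exceptional locus is a divisor with simple normal crossings. It exists by resolution of singularities. Let $\omega_{X/Y}=\omega_X\otimes\pi^*\omega_Y^{-1}$. For an integer $i\ge1$ the \emph{multiplier ideal} is $\mathcal J(\mathfrak b^i)=\pi_*\big(\omega_{X/Y}(-iE)\big)\subseteq\mathcal O_Y$. It does not depend on $\pi$, and its formation commutes with restriction to open subsets of $Y$. We use two theorems.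
\begin{itemize}
\item \emph{Local vanishing}, a case of relative Kawamata--Viehweg vanishing \cite[\S 9.4.A]{Laz}: $R^p\pi_*\big(\omega_{X/Y}(-iE)\big)=0$ for $p>0$. It applies because $\pi$ is birational and $\mathcal O_X(-iE)=\mathfrak b^i\mathcal O_X$ is $\pi$-generated, hence $\pi$-nef.
\item \emph{Howald's theorem} (\cite{How}; \cite[Theorem 9.3.27]{Laz}): if $Y$ is an affine space and $\mathfrak b$ is a monomial ideal, then $\mathcal J(\mathfrak b^i)$ is spanned by the monomials $x^v$ with $v+\mathbf1\in\operatorname{int}(i\,NP(\mathfrak b))$.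
\end{itemize}

Let $\mathbb P=\mathbb P^{d-1}$, and let $\widetilde M$ be the sheaf on $\mathbb P$ of a graded module $M$. On the chart $x_l\ne0$, the ideal sheaf $\widetilde I$ of a homogeneous ideal $I$ is the ideal $I|_{x_l=1}$ of the polynomial ring in the other $d-1$ variables. Howald's theorem is a statement about affine space, so we compare the charts with the polyhedron $NP(K)\subseteq\mathbb R^d$.

\begin{lemma}\label{lem:mult}
$\mathcal J(\widetilde K^{\,i})=\widetilde{\mathfrak a_i}$ for all $i\ge1$.
\end{lemma}

\begin{proof}
Fix $l$, and let $\operatorname{pr}\colon\mathbb R^d\to\mathbb R^{d-1}$ delete the $l$-th coordinate. It maps the exponents of the monomials of $K$ onto those of $K|_{x_l=1}$, so $i\,NP(K|_{x_l=1})=\operatorname{pr}(C)$ with $C=i\,NP(K)$. We claim that $\operatorname{int}\operatorname{pr}(C)=\operatorname{pr}(\operatorname{int}C)$. The set $D=\operatorname{pr}(\operatorname{int}C)$ is open and convex, so $D\subseteq\operatorname{int}\operatorname{pr}(C)$. Since $C$ is convex with nonempty interior, it lies in the closure of $\operatorname{int}C$,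 so $\operatorname{pr}(C)\subseteq\overline D$; and an open convex set is the interior of its closure. This proves the claim.

By Howald's theorem and the claim, a monomial $x^{v'}$ in the variables other than $x_l$ lies in $\mathcal J(\widetilde K^{\,i})$ on the chart if and only if $v'+\mathbf1$ lifts to a point of $\operatorname{int}C$. As the $l$-th coordinate of such a lift can be increased at will, this holds if and only if $x^{v'}x_l^N\in\mathfrak a_i$ for $N\gg0$, that is, $x^{v'}\in\mathfrak a_i|_{x_l=1}$.
\end{proof}

\subsection*{The vanishing} Let $\pi\colon X\to\mathbb P$ be a log resolution of $\widetilde K$, with $\widetilde K\mathcal O_X=\mathcal O_X(-E)$, and let $\mathcal L=\pi^*\mathcal O(\delta)\otimes\mathcal O_X(-E)$. We recall the comparison of sheaf cohomology with local cohomology for a finitely generated graded module $M$: $H^q(\mathbb P,\widetilde M(\theta))=H^{q+1}_{\mathfrak m}(M)_\theta$ for $q\ge1$, and $M_\theta\to H^0(\mathbb P,\widetilde M(\theta))$ has kernel $H^0_{\mathfrak m}(M)_\theta$ and cokernel $H^1_{\mathfrak m}(M)_\theta$. Moreover $H^q_{\mathfrak m}(M)=0$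 for $q<\operatorname{depth}M$.

\begin{lemma}\label{lem:vanish}
$H^i\big(X,\mathcal L^{-i}\otimes\pi^*\mathcal O(j)\big)=0$ for $1\le i\le d-1$.
\end{lemma}

\begin{proof}
The variety $X$ is smooth and projective of dimension $d-1$, and $\omega_X=\omega_{X/\mathbb P}\otimes\pi^*\mathcal O(-d)$. By Serre duality the group is dual to
\[
H^q\big(X,\omega_{X/\mathbb P}(-iE)\otimes\pi^*\mathcal O(\theta)\big),\qquad q=d-1-i,\quad\theta=i\delta-j-d .
\]
By local vanishing, the projection formula, the Leray spectral sequence and Lemma~\ref{lem:mult}, this equals $H^q(\mathbb P,\widetilde{\mathfrak a_i}(\theta))$. We use the long exact sequence of local cohomology of $0\to\mathfrak a_i\to R\to R/\mathfrak a_i\to0$.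

Let $q\ge1$. Since $q+1=d-i\le d-1$, we have $H^{q+1}_{\mathfrak m}(R)=0$, so $H^{q+1}_{\mathfrak m}(\mathfrak a_i)$ is a quotient of $H^q_{\mathfrak m}(R/\mathfrak a_i)$. By Lemma~\ref{lem:a}(a),(b), $R/\mathfrak a_i$ is zero or has depth $\ge d-i=q+1$. So the group vanishes, whatever $\theta$ is.

Let $q=0$, so $i=d-1\ge g$. By Lemma~\ref{lem:a}(b), $H^1_{\mathfrak m}(\mathfrak a_{d-1})\cong H^0_{\mathfrak m}(R/\mathfrak a_{d-1})=0$. Hence the group is $(\mathfrak a_{d-1})_\theta$, where by \eqref{eq:jt}
\[
\theta=(d-1)\delta-j-d=d\delta-t-d=d-g-1 .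
\]
It vanishes by Lemma~\ref{lem:a}(c).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:fill} for $g\le d-1$ and $\Bbbk=\mathbb C$]
By Lemma~\ref{lem:K}, $\widetilde L=\widetilde K$, so the $f_i\in L_\delta$ define sections of $\mathcal L$. Pulling back $(f)L^n=L^{n+1}$ gives $\widetilde{(f)}\mathcal O_X\cdot\mathcal O_X(-nE)=\mathcal O_X(-(n+1)E)$, hence $\widetilde{(f)}\mathcal O_X=\mathcal O_X(-E)$. That is, $f_1,\dots,f_d$ generate $\mathcal L$. The Koszul complex of the surjection $\mathbb C^d\otimes\mathcal L^{-1}\to\mathcal O_X$ is therefore exact, and so is its twist $0\to C_d\to\dots\to C_0\to0$ by $\mathcal L\otimes\pi^*\mathcal O(j)$, where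
\[
C_p=\textstyle\bigwedge^p\mathbb C^d\otimes\mathcal L^{1-p}\otimes\pi^*\mathcal O(j),\qquad0\le p\le d .
\]
Let $Z_p=\ker(C_p\to C_{p-1})$ for $p\ge1$, so $Z_d=0$. By $0\to Z_1\to C_1\to C_0\to0$, the cokernel of $H^0(C_1)\to H^0(C_0)$ embeds in $H^1(Z_1)$. For $2\le p\le d$, the sequence $0\to Z_p\to C_p\to Z_{p-1}\to0$ and the vanishing $H^{p-1}(C_p)=0$, which is Lemma~\ref{lem:vanish} with $i=p-1$, give an injection $H^{p-1}(Z_{p-1})\hookrightarrow H^p(Z_p)$. So $H^1(Z_1)$ embeds in $H^d(Z_d)=0$, and $H^0(C_1)\to H^0(C_0)$ is onto.

Since $\mathbb P$ is normal and $\pi$ is projective and birational, $\pi_*\mathcal O_X=\mathcal O_{\mathbb P}$. Thus $H^0(C_1)=R_j^{\oplus d}$ and $K_t\subseteq H^0(C_0)=H^0\big(\pi^*\mathcal O(t)\otimes\mathcal O_X(-E)\big)\subseteq R_t$, and the map is $(h_i)\mapsto\sum h_if_i$. Therefore $L_t=K_t\subseteq\sum f_iR_j\subseteq L_t$.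
\end{proof}

\begin{remark}\label{rem:sharp}
The value of $j$ enters only in the case $q=0$ of Lemma~\ref{lem:vanish}. For $v=(d-g,0,\dots,0)$ and $i=d-1$ we have $\rho_g=0$ at $v+\mathbf1$, so $x_1^{d-g}\in\mathfrak a_{d-1}$. Hence the vanishing fails if $j$ is replaced by $j-1$. The vector $v+\mathbf1$ is the exponent of the monomial $\xi$ that drives the proof of the opposite inclusion in Section~\ref{sec:upper}.
\end{remark}

It remains to pass from the ideals $(f)$ to arbitrary reductions. Locally at $\mathfrak m$, a reduction contains elements whose leading forms form a point of $U$.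

\begin{proposition}\label{prop:lower}
$L\mathfrak m^j\subseteq\operatorname{core}(L)$.
\end{proposition}

\begin{proof}
Let $J$ be a reduction of $L$, say $JL^n=L^{n+1}$. An inclusion of ideals can be checked at each maximal ideal, so by Proposition~\ref{prop:away} it suffices to show $L\mathfrak m^jR_{\mathfrak m}\subseteq J_{\mathfrak m}$. Let $W\subseteq L/\mathfrak mL=F_1$ be the image of $J$. Then $WF_n=F_{n+1}$, so $F$ is finite over the subalgebra $\Bbbk[W]$, as in the proof of Lemma~\ref{lem:fiber}, and $\dim\Bbbk[W]=d$. By Noether normalization there are $f_1,\dots,f_d\in W$ such that $\Bbbk[W]$, and hence $F$, is finite over $\Bbbk[f_1,\dots,f_d]$. Regarding the $f_i$ as elements of $L_\delta$, we have $f\in U$. Choose $f_i'\in J$ with $f_i'-f_i\in\mathfrak mL$. By Proposition~\ref{prop:fill},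
\[
L\mathfrak m^j=(L_t)\subseteq(f)\mathfrak m^j\subseteq(f'_1,\dots,f'_d)+\mathfrak m\cdot L\mathfrak m^j .
\]
Nakayama's lemma gives $L\mathfrak m^jR_{\mathfrak m}\subseteq(f'_1,\dots,f'_d)R_{\mathfrak m}\subseteq J_{\mathfrak m}$.
\end{proof}

\section{Deforming a reduction in the canonical module}\label{sec:upper}

In this section $L$ is any monomial ideal generated in degree $\delta\ge2$ that satisfies \eqref{eq:contain} with $2\le g\le d$, and $j,t$ are as in \eqref{eq:jt}. We show that no nonzero form of degree $t-1$ lies in all the ideals $(f)$.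

An $f\in U$ is a system of parameters of $F$, but not of $R$ in general. So we want to transport an identity $h=\sum f_ih_i$ from $R$ to an $F$-module on which $f$ is a regular sequence and which has a duality theory. For $F$ itself we have no such control. Its normalization, however, is a normal semigroup ring, which is Cohen--Macaulay with an explicit canonical module.

\subsection*{The ring $G$ and the module $\omega$} Let $\Sigma\subseteq\mathbb R^d_{\ge0}$ be the cone spanned by the exponents of the monomials in $L_\delta$, and let $\Lambda=\{v\in\mathbb Z^d:\delta\text{ divides }|v|\}$. With $\mathbf e_1,\dots,\mathbf e_d$ the standard basis, the exponents of $x_1^\delta$ and $x_1^{\delta-1}x_i$ generate the same group as $\delta\mathbf e_1$ and the $\mathbf e_i-\mathbf e_1$, namely $\Lambda$. So the exponents of $L_\delta$ generate $\Lambda$, and $\Sigma$ has dimension $d$. Let $G=\Bbbk[\Sigma\cap\Lambda]\subseteq R$ be the span of the $x^v$ with $v\in\Sigma\cap\Lambda$, graded by $\deg x^v=|v|/\delta$. It is a finitely generated algebra (Gordan's lemma) with $G_0=\Bbbk$,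 $G_N\subseteq R_{N\delta}$ and $F_N=F\cap G_N$. Let $G_+=\bigoplus_{N>0}G_N$, and let $\omega\subseteq G$ be the span of the $x^v$ with $v\in\operatorname{int}\Sigma\cap\Lambda$.

By the theorem of Hochster, Danilov and Stanley \cite[Theorem 6.3.5]{BH}, $G$ is Cohen--Macaulay of dimension $d$ with graded canonical module $\omega$. In particular $\omega$ is a maximal Cohen--Macaulay module and $\operatorname{Hom}_G(\omega,\omega)=G$. Graded local duality identifies $H^d_{G_+}(M)$ with the graded $\Bbbk$-dual of $\operatorname{Hom}_G(M,\omega)$ for a finitely generated graded module $M$. For $M=\omega$ this gives an isomorphism of graded $G$-modules $H^d_{G_+}(\omega)\cong\bigoplus_N\operatorname{Hom}_\Bbbk(G_N,\Bbbk)$, with $\operatorname{Hom}_\Bbbk(G_N,\Bbbk)$ in degree $-N$ and with $(b\varphi)(b')=\varphi(bb')$. If $\eta$ of degree $-N$ corresponds to $\varphi\colon G_N\to\Bbbk$ and $b\in G_N$, then $b\eta$ corresponds to the functional on $G_0=\Bbbk$ with value $\varphi(b)$ at $1$. Therefore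
\begin{equation}\label{eq:dual}
\eta\in H^d_{G_+}(\omega)_{-N},\quad G_N\,\eta=0\quad\Longrightarrow\quad\eta=0 .
\end{equation}
This is the module asked for at the end of Section~\ref{sec:example}. Deformations of $f$ take place in $L_\delta$ and will only produce annihilation by elements of $F$; the next lemma bridges the gap between $F$ and $G$.

\begin{lemma}\label{lem:conductor}
$G$ is a finite $F$-module, and there is a monomial $\gamma\in F_c$, for some $c\ge0$, with $\gamma G\subseteq F$.
\end{lemma}

\begin{proof}
Let $x^v\in G$. By Carath\'eodory's theorem, $v$ is a nonnegative combination of linearly independent exponents of $L_\delta$, and the coefficients are rational because $v$ is integral. So a power of $x^v$ lies in $F$. Thus $G$ is integral over $F$ and, being a finitely generated algebra, finite; we can take monomials $x^{v_1},\dots,x^{v_r}$ as module generators. Since the exponents of $L_\delta$ generate $\Lambda$, each $x^{v_i}$ is a quotient of two monomials of $F$. Let $\gamma$ be the product of the denominators.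
\end{proof}

Let $f\in U$. Then $G$ is finite over $\Bbbk[f]$, so $f$ is a homogeneous system of parameters of $G$ of degree one, and so is $f_1^{m_1},\dots,f_d^{m_d}$, in degrees $m_i\geq 1$. These are regular sequences on $\omega$ in any order. The Hilbert series of $\omega/(f)\omega$ is thus $(1-z)^d$ times that of $\omega$, so
\begin{equation}\label{eq:rank}
\kappa=\dim_\Bbbk\big((f)\omega\big)_d=\dim_\Bbbk\textstyle\sum_if_i\,\omega_{d-1}\quad\text{is the same for all }f\in U .
\end{equation}
Since the radical of $(f)G$ is $G_+$, the \v Cech complex of $f$ gives $H^d_{G_+}(\omega)=\omega_{f_1\cdots f_d}\big/\sum_i\omega_{\prod_{l\ne i}f_l}$. We write $[\,\cdot\,]$ for classes in this quotient.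

\begin{lemma}\label{lem:cech}
For $w\in\omega$ and $m_i\ge1$: $\ [w/f_1^{m_1}\cdots f_d^{m_d}]=0$ if and only if $w\in(f_1^{m_1},\dots,f_d^{m_d})\omega$.
\end{lemma}

\begin{proof}
If $w=\sum f_i^{m_i}w_i$, the $i$-th summand of the fraction has no $f_i$ in the denominator, so the class is zero. Conversely, if the class is zero, then for some $k$ the fraction equals $\sum_iw_i/\prod_{l\ne i}f_l^{m_l+k}$ with $w_i\in\omega$. Clearing denominators gives $w\prod_lf_l^k\in(f_1^{m_1+k},\dots,f_d^{m_d+k})\omega$. We cancel the factors $f_i^k$ one at a time. Suppose $w'f_i^k\in f_i^{m_i+k}w''+\omega'$, where $\omega'$ is the submodule generated by given powers of the $f_l$ with $l\ne i$. Then $f_i^k(w'-f_i^{m_i}w'')\in\omega'$, and $f_i$ is a nonzerodivisor on $\omega/\omega'$, so $w'\in f_i^{m_i}\omega+\omega'$.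
\end{proof}

Degree $d$ is the critical degree of $\omega$. By Lemma~\ref{lem:cech}, $w\mapsto[w/f_1\cdots f_d]$ embeds $\omega_d/((f)\omega)_d$ in $H^d_{G_+}(\omega)_0\cong\Bbbk$, so $((f)\omega)_d$ has codimension at most one in $\omega_d$. For $L=\mathfrak m^\delta$ we have $\omega_N=x_1\cdots x_dR_{N\delta-d}$, and these subspaces are $x_1\cdots x_d$ times the hyperplanes of Example~\ref{ex:power}. The next proposition says that in general they still intersect in $0$.

\begin{proposition}\label{prop:deform}
Let $U'\subseteq U$ be a nonempty Zariski-open subset and $w\in\omega_d$. If $w\in(f)\omega$ for all $f\in U'$, then $w=0$.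
\end{proposition}

\begin{proof}
Fix $f\in U'$.

\emph{Step 1: the relation deforms.} Let $b_1,\dots,b_d\in L_\delta$ and $f_i(s)=f_i+s_ib_i$ with $s=(s_1,\dots,s_d)$. The set $\Omega=\{s\in\Bbbk^d:f(s)\in U'\}$ is open and contains $0$. The maps $\omega_{d-1}^{\oplus d}\to\omega_d$, $(z_i)\mapsto\sum f_i(s)z_i$, are given by a matrix $\Phi$ over $\Bbbk[s]$. At each point of $\Omega$, both $\Phi$ and the augmented matrix $(\Phi\mid w)$ have rank $\kappa$, by \eqref{eq:rank} and the hypothesis. So all $(\kappa+1)$-minors of $(\Phi\mid w)$ vanish identically, while some $\kappa$-minor $\Delta$ of $\Phi$ has $\Delta(0)\ne0$. Over the field $\Bbbk(s)$, the $\kappa$ columns of $\Delta$ are then a basis of the column space of $(\Phi\mid w)$. So $w$ is a combination of these columns, and Cramer's rule on the rows of $\Delta$ shows that the coefficients have denominator $\Delta$. As $\Delta$ is a unit in $\Bbbk[[s]]$, we get $w=\sum f_i(s)z_i(s)$ with $z_i(s)\in\omega_{d-1}\otimes\Bbbk[[s]]$.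

\emph{Step 2: all orders at once.} In $G_{f_l}[[s]]$ the element $f_l(s)$ is a unit, with inverse $\sum_{n\ge0}(-s_l)^nb_l^n/f_l^{n+1}$. In $\omega_{f_1\cdots f_d}[[s]]$ we therefore have
\[
\frac{w}{\prod_lf_l(s)}=\sum_i\frac{z_i(s)}{\prod_{l\ne i}f_l(s)} ,
\]
and the coefficients of the $i$-th term on the right lie in $\omega_{\prod_{l\ne i}f_l}$. Comparing the coefficients of $s^\nu$, we obtain for all $\nu\in\mathbb N^d$
\[
\Big[\frac{w\,b_1^{\nu_1}\cdots b_d^{\nu_d}}{f_1^{\nu_1+1}\cdots f_d^{\nu_d+1}}\Big]=0\quad\text{in }H^d_{G_+}(\omega).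
\]

\emph{Step 3: polarization.} The elements $b_i\in L_\delta$ were arbitrary. By \eqref{eq:polar}, the powers $b^m$ with $b\in L_\delta$ span $F_m$, because $m!$ is invertible in $\Bbbk$. So the products $b_1^{\nu_1}\cdots b_d^{\nu_d}$ span $F_{\nu_1}\cdots F_{\nu_d}=F_{|\nu|}$. Taking $\nu=(r,\dots,r)$, we get $[wb/(f_1\cdots f_d)^{r+1}]=0$ for all $b\in F_{dr}$ and all $r\ge0$.

\emph{Step 4: duality.} Let $\gamma\in F_c$ be as in Lemma~\ref{lem:conductor}, choose $r\ge d+c$, and put $N=dr-c$. The class $\eta=[w\gamma/(f_1\cdots f_d)^{r+1}]$ has degree $d+c-d(r+1)=-N$. Since $\gamma G_N\subseteq F_{dr}$, Step 3 gives $G_N\eta=0$, so $\eta=0$ by \eqref{eq:dual}. By Lemma~\ref{lem:cech}, $w\gamma\in(f_1^{r+1},\dots,f_d^{r+1})\omega$. This submodule is zero in degrees $\le r$, and $\deg(w\gamma)=d+c\le r$. So $w\gamma=0$, and $w=0$ because $G$ is a domain.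
\end{proof}

For $\nu=\mathbf e_1$ and $w=\sum f_iz_i(0)$, Step 2 and Lemma~\ref{lem:cech} say that $z_1(0)b_1\in(f)\omega$: this is the first-order relation of Section~\ref{sec:example}.

\subsection*{From $R$ to $\omega$} We need a monomial $\xi$ that multiplies the coefficients $h_i\in R_{j-1}$ of a relation $h=\sum f_ih_i$ into $\omega_{d-1}$. Its degree must be $(d-1)\delta-(j-1)$, which by \eqref{eq:jt} equals $(d-1)\delta-(d-1)(\delta-2)-g+2=2d-g$. Since interior points of $\Sigma$ have positive coordinates, $x_1\cdots x_d$ is a natural factor, and $d-g$ degrees are left for the largest variable. Put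
\[
\xi=x_1^{d-g}\cdot x_1x_2\cdots x_d=x^\beta,\qquad\beta=(d-g+1,1,\dots,1).
\]

\begin{lemma}\label{lem:xi}
$\xi R_{j-1}\subseteq\omega_{d-1}$.
\end{lemma}

\begin{proof}
Let $v\ge\beta$ coordinatewise with $|v|=(d-1)\delta$. Then $v\in\Lambda$, and we must show $v\in\operatorname{int}\Sigma$, that is, $\lambda(v)>0$ for every nonzero linear functional $\lambda=(\lambda_1,\dots,\lambda_d)$ that is nonnegative on $\Sigma$. Let $\mu=\min_i\lambda_i$. If $\mu\ge0$, then $\lambda(v)>0$ because all $v_i>0$. Let $\mu<0$, and put $\ell_i=\lambda_i-\mu\ge0$ and $c'=-\mu\delta>0$. The functional $\ell=(\ell_1,\dots,\ell_d)$ satisfies $\ell(w)=\lambda(w)-\mu|w|$. So $\ell\ge c'$ on the exponents of $L_\delta$, and $\lambda(v)=\ell(v)-(d-1)c'$. Choose $l$ with $\ell_l=0$. For $i\le g-1$, \eqref{eq:contain} gives $x_ix_l^{\delta-1}\in L$, so $\ell_i=\ell_i+(\delta-1)\ell_l\ge c'$. From $x_g^\delta\in L$ we get $\ell_g>0$. Since $g\ge2$, the index $1$ is among $1,\dots,g-1$, and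
\[
\ell(v)\ge\ell(\beta)\ge(d-g+1)\ell_1+\ell_2+\dots+\ell_{g-1}+\ell_g\ge(d-1)c'+\ell_g>(d-1)c'.\qedhere
\]
\end{proof}

For $h\in R_{t-1}$ and $f\in U$, a relation $h=\sum f_ih_i$ with $h_i\in R_{j-1}$ gives $h\xi=\sum f_i(h_i\xi)$. By Lemma~\ref{lem:xi},
\begin{equation}\label{eq:transfer}
h\in(f)_{t-1}\quad\Longrightarrow\quad h\xi\in\big((f)\omega\big)_d\subseteq\omega_d .
\end{equation}

\begin{proposition}\label{prop:upper}
For every nonempty Zariski-open subset $U'\subseteq U$ we have $\bigcap_{f\in U'}(f)_{t-1}=0$. Moreover $\operatorname{core}(L)\subseteq L\mathfrak m^j$.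
\end{proposition}

\begin{proof}
If $h$ lies in the intersection, then $h\xi=0$ by \eqref{eq:transfer} and Proposition~\ref{prop:deform}, so $h=0$. Let $I'=\bigcap_{f\in U}(f)$, a homogeneous ideal with $\operatorname{core}(L)\subseteq I'\subseteq L$. We have $I'_{t-1}=0$, and hence $I'_i=0$ for $i\le t-1$, since multiplication by $x_1^{t-1-i}$ is injective. So $\operatorname{core}(L)\subseteq L\cap\mathfrak m^t=L\mathfrak m^j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The inclusion $L\mathfrak m^j\subseteq\operatorname{core}(L)$ is Proposition~\ref{prop:lower}. By Lemma~\ref{lem:height}, $L$ satisfies \eqref{eq:contain}, so Proposition~\ref{prop:upper} gives the reverse inclusion.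
\end{proof}

\section{Complements and the role of the hypotheses}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(1) The inclusion $L\mathfrak m^j=(L_t)\subseteq(f)$ is Proposition~\ref{prop:fill}. Suppose $L\mathfrak m^{j-1}\subseteq(f^0)$ for some $f^0\in U$. Then the map $R_{j-1}^{\oplus d}\to L_{t-1}$ given by $f^0$ is onto. Surjectivity is an open condition, so $L_{t-1}\subseteq(f)$ for all $f$ in a nonempty open subset $U'\subseteq U$. But $L_{t-1}\ne0$ because $t-1\ge\delta$, and this contradicts Proposition~\ref{prop:upper}.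

(2) For each monomial $h$ of degree $t-1$ we find a nonempty open set $U_h\subseteq U$ with $h\notin(f)$ for $f\in U_h$. If $h\xi\notin\omega_d$, take $U_h=U$, by \eqref{eq:transfer}. If $h\xi\in\omega_d$, let $U_h=\{f\in U:h\xi\notin(f)\omega\}$. The matrix of $\omega_{d-1}^{\oplus d}\to\omega_d$, $(z_i)\mapsto\sum f_iz_i$, depends linearly on $f$ and has rank $\kappa$ on $U$ by \eqref{eq:rank}. So $U_h$ is the set where this matrix, augmented by the column $h\xi$, has a nonzero $(\kappa+1)$-minor, and $U_h$ is open. It is nonempty by Proposition~\ref{prop:deform}, and $h\notin(f)$ for $f\in U_h$ by \eqref{eq:transfer}. Since $U$ is irreducible, the finite intersection $\bigcap_hU_h$ is dense and open. For $f$ in it, $(f)$ contains no monomial of degree $t-1$, hence none of smaller degree. As $L_{\ge t}\subseteq(f)\subseteq L$ by (1), the monomials in $(f)$ are exactly those of $L_{\ge t}=L\mathfrak m^j=\operatorname{core}(L)$.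

(3) This is Proposition~\ref{prop:upper} applied to $L'$.

(4) A monomial of degree $\delta$ that is $\ge u$ is divisible by $x_1^\alpha$, and multiplication by $x_1^\alpha$ preserves the order. So $L=x_1^\alpha L''$, where $L''$ is generated by the monomials of degree $\delta''$ that are $\ge u''$. The ideal $L''$ is a lex-segment ideal: if $x^v\in L''$, $|w|=|v|$ and $x^w>x^v$, then $x_1^\alpha x^w>x_1^\alpha x^v\in L$, so $x_1^\alpha x^w\in L$ and $x^w\in L''$. In a domain, for $y\ne0$, every ideal contained in $yI$ is $yJ$ with $J\subseteq I$, and $yJ(yI)^n=(yI)^{n+1}$ if and only if $JI^n=I^{n+1}$. Hence $\operatorname{core}(L)=x_1^\alpha\operatorname{core}(L'')$. If $\delta''=0$, then $L''=R$, whose only reduction is $R$. If $\delta''=1$, then $L''=(x_1,\dots,x_i)$ for some $i$; it is of linear type by Lemma~\ref{lem:lintype}, and Lemma~\ref{lem:noreduction} at every maximal ideal shows that it has no proper reduction. In both cases $\operatorname{core}(L)=L$. If $\delta''\ge2$, then $L''$ has height $g''\ge2$ by Lemma~\ref{lem:height}, and Theorem~\ref{thm:main} applies to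 $L''$.
\end{proof}

We close by locating the hypotheses of Theorem~\ref{thm:main} in the proof.

\emph{The lexicographic shape} enters through the ideal $K$, which is used only for $L\mathfrak m^j\subseteq\operatorname{core}(L)$. This inclusion can fail under the hypotheses of Theorem~\ref{thm:compl}(3). In $\Bbbk[x,y,z,w]$ let $L'=x\mathfrak m^2+(y^3,y^2z,yz^2)$. It has height $2$ and satisfies \eqref{eq:contain} with $g=2$, $\delta=3$, but it omits $y^2w>yz^2$. The ideal $J=x\mathfrak m^2+(y^3,yz^2)$ is a reduction of $L'=J+(y^2z)$, since $(y^2z)^2=y^3\cdot yz^2\in J^2$ gives $L'^2=JL'$. No monomial $y^2zw^N$ lies in $J$. So $L'\mathfrak m^N\not\subseteq\operatorname{core}(L')$ for every $N$; here Proposition~\ref{prop:away} fails.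

\emph{The conditions $g\ge2$ and $\delta\ge2$} give $x_1^{\delta-1}x_i\in L$ for all $i$, hence $\dim F=d$, and they give $j\ge1$; Lemma~\ref{lem:xi} uses $g\ge2$ once more. For $L=(x_1^\delta)$, of height $1$, the core is $L$ by Theorem~\ref{thm:compl}(4), while the formula would give the exponent $(d-1)(\delta-2)$, which is positive for $d\ge2$ and $\delta\ge3$. For $\delta=1$ the core of $L=(x_1,\dots,x_g)$ is $L$, while the exponent $g-d$ is negative for $g<d$.

\emph{Characteristic zero} is used in two places: in Section~\ref{sec:koszul}, for the passage to $\mathbb C$ and the theorems on multiplier ideals, and in Step 3 of Proposition~\ref{prop:deform}. In characteristic $p$, Step 3 breaks down as written: the powers $b^p$ with $b\in L_\delta$ lie in the span of the $p$-th powers of monomials, which misses $(x_1^\delta)^{p-1}\cdot x_1^{\delta-1}x_2\in F_p$. All other steps use only that $\Bbbk$ is infinite.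

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{FMPU}
Louiza Fouli, Jonathan Monta\~no, Claudia Polini, and Bernd Ulrich, \emph{The core of monomial ideals}, arXiv:2303.10486 (2023).

\bibitem{How}
Howald, \emph{Trans. AMS} \textbf{353} (2001).

\bibitem{Laz}
Lazarsfeld, \emph{Positivity II}.

\end{thebibliography}
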